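
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The minimal Tjurina number of two equisingular branches\\
with intersection multiplicity $n_g\overline{\beta}_g$}


\begin{abstract}
Let $C=C_1\cup C_2$ be a plane curve germ with two singular branches that have the same semigroup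
$S=\langle\overline\beta_0,\dots,\overline\beta_g\rangle$, with conductor $c$, and let
$I=[C_1,C_2]_0$. If $I>n_g\overline\beta_g$, the Tjurina number equals $2I+c-1$ on the whole
equisingularity class. We treat the boundary case $I=n_g\overline\beta_g$ and prove that there
the minimal Tjurina number in the class is $2I+c$. The minimum is attained for every $C_1$, as soon as two
consecutive Puiseux coefficients of $C_2$ avoid a proper algebraic set, and the Tjurina number is never constant on the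
class. The method compares two sets of orders attached to the $1$-forms that vanish
on $C_1$; it also gives a proof of the case $I>n_g\overline\beta_g$.
\end{abstract}

\section{The question and the answer}

Let $(C,\boldsymbol 0)\subset(\mathbb C^2,\boldsymbol 0)$ be a germ of a reduced plane curve with equation
$f=0$, and let
\[
\tau(C)=\dim_{\mathbb C}\mathbb C\{x,y\}/(f,f_x,f_y)
\]
be its Tjurina number. It depends neither on the coordinates nor on the choice of the reduced
equation $f$. It is an analytic invariant, but it may vary inside the \emph{equisingularity class}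
of $C$, that is, its class under topological (embedded) equivalence. It is therefore natural to ask
for the smallest value of $\tau$ on a given class.

A singular branch has a semigroup of values $S=\langle\overline\beta_0,\dots,\overline\beta_g\rangle$,
written with its minimal generators $\overline\beta_0<\dots<\overline\beta_g$; here
$\overline\beta_0$ is the multiplicity and $g\ge1$. Put
\[
e_i=\gcd(\overline\beta_0,\dots,\overline\beta_i)\quad(0\le i\le g),\qquad
n_i=e_{i-1}/e_i\quad(1\le i\le g),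
\]
so that $e_g=1$, and let $c$ be the conductor of $S$, the least integer such that $S$ contains all
integers $\ge c$. Throughout,
\[
n=\overline\beta_0,\qquad N=n_g=e_{g-1}\ge2,\qquad I_0=n_g\overline\beta_g .
\]

We consider curves $C=C_1\cup C_2$ whose two branches have the same semigroup $S$, and write
$I=[C_1,C_2]_0$ for their intersection multiplicity. The number $I_0$ is a threshold with a simple meaning
(Section~\ref{sec:branches}). If $I\ge I_0$, the Puiseux series of the two branches, suitably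
conjugated, agree below the last characteristic exponent $\beta_g$. If $I>I_0$, they agree at
$\beta_g$ as well. If $I=I_0$, they separate exactly there.

For $I>I_0$ the Tjurina number is known, as quoted in \cite{AH}: it equals $2I+c-1$ on the
whole class. Extrapolating this linear formula to $I=I_0$ one would guess $2I_0+c-1$. Two
cusps show that this is off by one. Let $C_1$ be $y^2=x^3$ and let $C_2$ be parametrized by
$x=t^2$, $y=at^3+s_1t^4+s_2t^5+\cdots$ with $a\ne0$ and $a^2\ne1$. Then $c=2$, $I=I_0=6$, and we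
shall compute by hand (Example~\ref{ex:cusp}) that
\[
\tau(C)=\begin{cases}14=2I+c&\text{if }7as_1^2\neq 6(a^2-1)s_2,\\ 15&\text{otherwise.}\end{cases}
\]
The problem posed in \cite{AH} is to prove or disprove that the minimum is always $2I+c$ when $I=I_0$.
Part (A) of the following theorem proves it.

\begin{theorem}\label{thm:main}
Let $C=C_1\cup C_2$ have two singular branches with the same semigroup $S$, and let
$I=[C_1,C_2]_0$.
\begin{enumerate}
\item[(A)] If $I=I_0$, then $\tau(C)\ge2I+c$, and equality holds for some curve in the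
equisingularity class of $C$. Hence the minimal Tjurina number in the class is
\[\tau_{\min}=2I+c .\]
\item[(B)] Let $C_1$ be any branch with semigroup $S$, in coordinates in which its tangent is not
$x=0$, with Puiseux parametrization $x=t^n$, $y=Y(t)+a_1t^{\beta_g}+\cdots$, where $Y$ collects the
terms of order $<\beta_g$ and $\beta_g$ is the last characteristic exponent. The branches $C_2$ with
semigroup $S$ and $[C_1,C_2]_0=I_0$ are exactly those parametrized by
\[
x=t^n,\qquad y=Y(t)+t^{\beta_g}(a+s_1t+s_2t^2+\cdots)\qquad\text{with } a\neq0,\ a^N\ne a_1^N .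
\]
For each such $a$ there is a nonzero polynomial $\Pi(s_1,s_2)$, depending only on $C_1$ and $a$,
such that $\Pi(s_1,s_2)\ne0$ implies $\tau(C_1\cup C_2)=2I_0+c$, whatever $s_3,s_4,\dots$ are.
\item[(C)] If $I=I_0$, then $\tau$ is not constant on the equisingularity class. If $n\ge3$, then
for every $C_1$ and every $a$ as in \textup{(B)} there is a $C_2$ as in \textup{(B)} with
$\tau(C_1\cup C_2)\ge2I+c+1$. If $g=1$, the maximum of $\tau$ on the class is $\mu=2I+2c-1$, where
$\mu$ is the Milnor number.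
\item[(D)] If $I>I_0$, then $\tau(C)=2I+c-1$.
\end{enumerate}
\end{theorem}

\paragraph{The idea.} A $1$-form $\omega=p\,dx+q\,dy$ that vanishes on $C_1$ corresponds to a vector field
$q\partial_x-p\partial_y$ tangent to $C_1$. Two things can be measured: the speed of this field
along $C_1$, and its failure to be tangent to $C_2$. Each, suitably normalized, gives a set of orders
in $t$; let $\lambda_1$ and $\lambda_2$ be their numbers of gaps. Section~\ref{sec:reduction} shows
\[
\tau(C)=I+I_0+c-1+\lambda_2-\lambda_1 .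
\]
In the coordinates $(t,z)$ given by $x=t^n$, $y=Y(t)+t^{\beta_g}z$, both branches are graphs
$z=z_i(t)$. Modulo the equation of $C_1$ we may take $p$ and $q$ of $y$-degree $<n$, and then
$\omega\ne0$ has a leading level $\nu(\omega)$ in powers of $t$. The first set of
orders is precisely the set of levels. The order measured on $C_2$ is at least the level. When
$I=I_0$ it equals the level if $N\mid\nu(\omega)$, and it is strictly larger otherwise. Since
$N\mid I_0$ and $N\ge2$, the level $I_0-1$ is of the second kind, so it is pushed out of the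
interval $[0,I_0-1]$. This is the forced extra gap that separates $2I+c$ from $2I+c-1$. These
statements rest on the shape of the leading parts, which is the content of the key lemma in
Section~\ref{sec:key}; its proof has to pass through all the characteristic exponents.

\begin{remark}
Singularity of the branches matters. Two smooth branches with intersection multiplicity $I$ are, in
suitable coordinates, $f=y(y-x^I)$. Here $f_y=2y-x^I$ and $f_x=-Ix^{I-1}y$, so
$(f_x,f_y)=(2y-x^I,x^{2I-1})$ contains $f$ and $\tau=2I-1$. With $c=0$ this is always $2I+c-1$.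
\end{remark}

\paragraph{Conventions.} $\mathcal O=\mathbb C\{x,y\}$, $\Omega=\mathcal O\,dx\oplus\mathcal O\,dy$,
$\mathbb N=\{0,1,2,\dots\}$, $\mu_k\subset\mathbb C^*$ is the group of $k$-th roots of unity (the Milnor number $\mu$ has no index), and
intervals are intervals of integers. For a subspace $V\subset\mathbb C\{t\}$ write
$\operatorname{ord}V=\{\operatorname{ord}v:0\ne v\in V\}$.

\section{Branches, Puiseux series and the threshold}\label{sec:branches}

We use the following classical facts; see \cite[Ch.~II]{Z}, \cite{H}, \cite[Ch.~2, 4--6]{W}.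

\begin{enumerate}
\item[(F1)] A branch of multiplicity $n$ not tangent to $x=0$ has as equation a Weierstrass
polynomial $h\in\mathbb C\{x\}[y]$ of degree $n$ with
$h(t^n,y)=\prod_{\varepsilon\in\mu_n}(y-\varphi(\varepsilon t))$ and
$\varphi=\sum_{j\ge n}\eta_jt^j$. The series $\varphi(\varepsilon t)$ are the conjugates of $\varphi$. The
characteristic exponents $n=\beta_0<\beta_1<\dots<\beta_g$ are defined by: $\beta_i$ is the least
$j$ with $\eta_j\ne0$ that is not divisible by $\gcd(\beta_0,\dots,\beta_{i-1})$. They satisfy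
$\gcd(\beta_0,\dots,\beta_i)=e_i$ and
\[
\overline\beta_0=\beta_0,\qquad\overline\beta_1=\beta_1,\qquad
\overline\beta_{i+1}=n_i\overline\beta_i+\beta_{i+1}-\beta_i ,
\]
so $S$ and $(\beta_i)$ determine each other. For $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$ one
has $\operatorname{ord}(\varphi(t)-\varphi(\varepsilon t))=\beta_i$.
\item[(F2)] Via $k\mapsto k(t^n,\varphi(t))$ the ring $\mathcal O/(h)$ is a subring of
$\mathbb C\{t\}$ that contains $t^c\mathbb C\{t\}$ and has codimension $c/2$. Moreover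
$c=\sum_{i=1}^g(e_{i-1}-e_i)\beta_i-n+1$, and
$\dim\mathcal O/(h,k)=\operatorname{ord}_tk(t^n,\varphi(t))$.
\item[(F3)] (Zariski, Lejeune-Jalabert.) Two reduced plane curve germs are topologically equivalent
if and only if there is a bijection of their branches that preserves semigroups and pairwise
intersection multiplicities.
\item[(F4)] (Milnor's formula, used only for part (C).) $\mu=2\delta-\varrho+1$, where $\delta$ is the
delta invariant and $\varrho$ is the number of branches. For $C=C_1\cup C_2$ as above,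
$\delta=\frac c2+\frac c2+I$. Also $\tau\le\mu$, with equality if $f\in(f_x,f_y)$.
\end{enumerate}

By (F3) the equisingularity class of $C$ consists of all unions of two branches with semigroup
$S$ and the given intersection multiplicity $I$.

\begin{lemma}\label{lem:I0}
$I_0=\sum_{i=1}^g(e_{i-1}-e_i)\beta_i+\beta_g=c+n-1+\beta_g$. In particular $I_0>n^2$.
\end{lemma}

\begin{proof}
We show $e_{\ell-1}\overline\beta_\ell=\sum_{i\le\ell}(e_{i-1}-e_i)\beta_i+e_\ell\beta_\ell$ by
induction on $\ell$; the case $\ell=g$, where $e_{g-1}=N$ and $e_g=1$, is the first equality. For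
$\ell=1$ both sides are $n\beta_1$. Since $e_\ell n_\ell=e_{\ell-1}$,
\[
e_\ell\overline\beta_{\ell+1}=e_{\ell-1}\overline\beta_\ell+e_\ell\beta_{\ell+1}-e_\ell\beta_\ell
=\sum_{i\le\ell}(e_{i-1}-e_i)\beta_i+e_\ell\beta_{\ell+1},
\]
which is the claim for $\ell+1$, because
$e_\ell\beta_{\ell+1}=(e_\ell-e_{\ell+1})\beta_{\ell+1}+e_{\ell+1}\beta_{\ell+1}$. The second equality
of the lemma is the formula for $c$ in (F2). Finally, all $\beta_i$ with $i\ge1$ exceed $n$ and
$\sum_i(e_{i-1}-e_i)=n-1$, so $I_0>(n-1)n+n$.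
\end{proof}

Assume now $I\ge I_0$. Branches of multiplicity $n$ with different tangents have intersection
multiplicity $n^2<I_0$, so $C_1$ and $C_2$ have the same tangent. We choose coordinates in which
it is not $x=0$. Let $f_1,f_2$ be the Weierstrass polynomials of the branches and $f=f_1f_2$, and
let $y_1(t)=\sum_{j\ge n}\eta_jt^j$ and $y_2(t)$ be their Puiseux series.

\begin{proposition}\label{prop:normal}
Let $I\ge I_0$, put $r=I-I_0$ and $Y=\sum_{j<\beta_g}\eta_jt^j$. After replacing $y_2$ by a suitable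
conjugate,
\[
y_i(t)=Y(t)+t^{\beta_g}z_i(t),\qquad z_i\in\mathbb C\{t\},\qquad a_1:=z_1(0)\ne0,\quad a:=z_2(0)\neq0 ,
\]
where $\operatorname{ord}(z_2-z_1)=r$ if $r\ge1$, and $a^N\ne a_1^N$ if $r=0$.

Conversely, for every $z_2\in\mathbb C\{t\}$ with $a=z_2(0)\ne0$ and
$a^N\ne a_1^N$, the branch with Puiseux series $Y+t^{\beta_g}z_2$ has semigroup $S$ and intersection
multiplicity $I_0$ with $C_1$.
\end{proposition}

\begin{proof}
Choose the conjugate $y_2$ so that $\kappa=\operatorname{ord}(y_2-y_1)$ is maximal; $\kappa$ is finite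
because $C_1\ne C_2$. Let $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$. We claim
\[
\operatorname{ord}\bigl(y_2(t)-y_1(\varepsilon t)\bigr)=\min(\kappa,\beta_i).
\]
The series is the sum of $y_2(t)-y_1(t)$, of order $\kappa$, and $y_1(t)-y_1(\varepsilon t)$, of order
$\beta_i$. If $\beta_i<\kappa$, its order is $\beta_i$. If $\beta_i\ge\kappa$, its order is at
least $\kappa$; it is at most $\kappa$ by maximality, since replacing $t$ by $\varepsilon^{-1}t$
compares a conjugate of $y_2$ with $y_1$. Now $I=\operatorname{ord}f_1(t^n,y_2(t))$ gives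
\[
I=\kappa+\sum_{i=1}^g(e_{i-1}-e_i)\min(\kappa,\beta_i).
\]
This is strictly increasing in $\kappa$, and by Lemma~\ref{lem:I0} it equals $I_0$ at
$\kappa=\beta_g$. Hence $\kappa\ge\beta_g$ and $I=I_0+\kappa-\beta_g$, that is, $\kappa-\beta_g=r$.
This gives the stated form, with $\operatorname{ord}(z_2-z_1)=r$. Both $a_1$ and $a$ are nonzero
because $\beta_g$ is a characteristic exponent of both branches.

Let $r=0$. For $\varepsilon\in\mu_N$ the conjugate $y_1(\varepsilon t)$ has the same terms $Y$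
(their exponents are divisible by $N=e_{g-1}$) and the coefficient $\varepsilon^{\beta_g}a_1$ at $t^{\beta_g}$. By
maximality $a\ne\varepsilon^{\beta_g}a_1$. As $\gcd(\beta_g,N)=e_g=1$, the number
$\varepsilon^{\beta_g}$ runs through $\mu_N$, so $a^N\ne a_1^N$.

Conversely, let $z_2$ be as stated and $y_2=Y+t^{\beta_g}z_2$. Since $a\ne0$, this series has
characteristic exponents $\beta_0,\dots,\beta_g$. If $\varepsilon\in\mu_{e_{i-1}}\setminus\mu_{e_i}$ with
$i<g$, then $\operatorname{ord}(y_2(t)-y_1(\varepsilon t))=\beta_i$, because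
$\operatorname{ord}(y_2-y_1)\ge\beta_g>\beta_i$. If $\varepsilon\in\mu_N$, the order is $\beta_g$, because
$a\neq\varepsilon^{\beta_g}a_1$. So the intersection multiplicity is
$\sum_{i<g}(e_{i-1}-e_i)\beta_i+N\beta_g$. This is $I_0$ by Lemma~\ref{lem:I0}, because
$N\beta_g=(e_{g-1}-e_g)\beta_g+\beta_g$.
\end{proof}

For $r=0$ this proves the description of the branches $C_2$ in Theorem~\ref{thm:main}(B). From now on $I\ge I_0$, and
we keep the notation of Proposition~\ref{prop:normal}. Put $\phi_i(t)=(t^n,y_i(t))$ and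
$h|_i=h\circ\phi_i$, and view $\mathcal O_i=\mathcal O/(f_i)$ as a subring of $\mathbb C\{t\}$.
Since $f_{i,y}|_i=\prod_{\varepsilon\ne1}(y_i(t)-y_i(\varepsilon t))$,
\begin{equation}\label{eq:fy}
\operatorname{ord}f_{i,y}|_i=\sum_{k=1}^g(e_{k-1}-e_k)\beta_k=c+n-1 .
\end{equation}

\section{Reduction to two sets of orders}\label{sec:reduction}

For $\omega=p\,dx+q\,dy\in\Omega$ define $G_i(\omega)\in\mathbb C\{t\}$ by
$\phi_i^*\omega=G_i(\omega)\,\frac{dt}t$, that is,
\[
G_i(\omega)=nt^n\,p|_i+ty_i'\,q|_i .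
\]
Let
\[
M=\{\omega\in\Omega:G_1(\omega)=0\},\qquad V_1=\{t^{\beta_g}q|_1:\ p\,dx+q\,dy\in M\},\qquad
V_2=G_2(M),
\]
and, for $i=1,2$, let $\Lambda_i=\operatorname{ord}V_i$ and
$\lambda_i=\#(\mathbb N\setminus\Lambda_i)$. The factor $t^{\beta_g}$ in $V_1$ is a normalization that
will make $\Lambda_1$ the set of levels of forms in Section~\ref{sec:leading}.

Recall how orders compute dimensions. For a subspace $V\subset\mathbb C\{t\}$ each quotient
$(V\cap t^i\mathbb C\{t\})/(V\cap t^{i+1}\mathbb C\{t\})$ has dimension $1$ or $0$, according as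
$i\in\operatorname{ord}V$ or not. So the image of $V$ in $\mathbb C\{t\}/(t^j)$ has dimension
$\#(\operatorname{ord}V\cap[0,j-1])$, and if $V\supset t^k\mathbb C\{t\}$ for some $k$, then
$\dim\mathbb C\{t\}/V=\#(\mathbb N\setminus\operatorname{ord}V)$.

\begin{lemma}\label{lem:reduction}
\begin{enumerate}
\item[(i)] $V_1\supset t^{c+\beta_g}\,\mathbb C\{t\}$, so
$\Lambda_1\supset[I_0-n+1,\infty)\supset[I_0-1,\infty)$.
\item[(ii)] $V_2\supset t^{I+c}\,\mathbb C\{t\}$.
\item[(iii)] $\tau(C)=I+I_0+c-1+\lambda_2-\lambda_1$.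
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\kappa\in t^c\mathbb C\{t\}$. Since $\operatorname{ord}y_1\ge n$, the series
$-\kappa y_1'/(nt^{n-1})$ also lies in $t^c\mathbb C\{t\}\subset\mathcal O_1$. Choose $q$ and $p$
in $\mathcal O$ that restrict to $\kappa$ and to this series, respectively. Then $p\,dx+q\,dy\in M$. So
$V_1\supset t^{c+\beta_g}\mathbb C\{t\}$, and $c+\beta_g=I_0-n+1$ by Lemma~\ref{lem:I0}. Finally
$n\ge2$.

(ii) $M$ is an $\mathcal O$-module, so $V_2$ is an $\mathcal O_2$-module. It contains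
$G_2(df_1)=t\frac d{dt}(f_1|_2)$, which has order $I$, hence also the product of this element with
$t^c\mathbb C\{t\}\subset\mathcal O_2$.

(iii) To $\omega=p\,dx+q\,dy$ associate the vector field $\chi=q\partial_x-p\partial_y$. Differentiating
$f_i|_i=0$ gives $nt^{n-1}f_{i,x}|_i+y_i'f_{i,y}|_i=0$. Eliminating $f_{i,x}|_i$ and using
\eqref{eq:fy},
\begin{equation}\label{eq:chi}
(\chi f_i)|_i=-\frac{f_{i,y}|_i}{nt^n}\,G_i(\omega),\qquad
\operatorname{ord}\frac{f_{i,y}|_i}{nt^n}=c-1 .
\end{equation}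
So $\omega\in M$ if and only if $\chi f_1\in(f_1)$. Let $T=(f,f_x,f_y)$. We use the exact sequence
\[
0\to\mathcal O/(T:f_1)\xrightarrow{\ \cdot f_1\ }\mathcal O/T\to\mathcal O/(T+(f_1))\to0 .
\]

\emph{Right-hand term.} Modulo $f_1$ we have $f_x\equiv f_2f_{1,x}$ and $f_y\equiv f_2f_{1,y}$. So
this term is $\mathcal O_1/f_2J_1$ with $J_1=(f_{1,x},f_{1,y})\mathcal O_1$. As $\mathcal O_1$ is a
domain, its dimension is $\dim\mathcal O_1/f_2\mathcal O_1+\dim\mathcal O_1/J_1=I+\tau_1$, where
$\tau_1:=\dim\mathcal O_1/J_1$ is the Tjurina number of $C_1$.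

\emph{Left-hand term.} We have $h\in(T:f_1)$ if and only if $hf_1=\chi f+ef$ for some vector field
$\chi$ and some $e\in\mathcal O$. As $\chi f=f_2\,\chi f_1+f_1\,\chi f_2$, with $(f_1)$ prime and
$f_2\notin(f_1)$, this forces $\chi f_1=kf_1$ with $k\in\mathcal O$ and then
$h=\chi f_2+(k+e)f_2$. Conversely, if $\chi f_1=kf_1$ and $h=\chi f_2+e'f_2$, then
$hf_1=\chi f+(e'-k)f$. Hence $\mathcal O/(T:f_1)=\mathcal O_2/\mathfrak b$ with
$\mathfrak b=\{(\chi f_2)|_2:\omega\in M\}$. By \eqref{eq:chi} there is a unit $u$ of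
$\mathbb C\{t\}$ with $\mathfrak b=u\,t^{c-1}V_2$. By (ii) and (F2), the dimension is
$(c-1+\lambda_2)-\frac c2$.

\emph{The number $\tau_1$.} Let $Q=\{q|_1:p\,dx+q\,dy\in M\}$, so $V_1=t^{\beta_g}Q$ and, by (i),
$\dim\mathbb C\{t\}/Q=\lambda_1-\beta_g$. Since $\omega\in M$ means
$qf_{1,x}=pf_{1,y}$ in $\mathcal O_1$, we have
$Q=\{q\in\mathcal O_1:qf_{1,x}\in f_{1,y}\mathcal O_1\}$, and multiplication by $f_{1,x}$ induces
$\mathcal O_1/Q\cong J_1/f_{1,y}\mathcal O_1$. The left side has dimension
$\lambda_1-\beta_g-\frac c2$, and the right side has dimension $c+n-1-\tau_1$ by \eqref{eq:fy}. With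
Lemma~\ref{lem:I0}, $\tau_1=I_0+\frac c2-\lambda_1$.

Adding the two terms gives
$I+I_0+\frac c2-\lambda_1+c-1+\lambda_2-\frac c2$, which is (iii).
\end{proof}

\section{A chart for both branches, and two cusps by hand}\label{sec:chart}

We have to compare $\Lambda_1$ with $\Lambda_2$. For this we use coordinates in which both branches become
graphs:
\[
\Theta(t,z)=\bigl(t^n,\ Y(t)+t^{\beta_g}z\bigr),\qquad \phi_i(t)=\Theta(t,z_i(t)).
\]

By Weierstrass division, every $h\in\mathcal O$ is uniquely $f_1h'+h_0$ with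
$h_0\in\mathbb C\{x\}[y]$ of $y$-degree $<n$. Call $\omega=p\,dx+q\,dy$ \emph{reduced} if
$p,q\in\mathbb C\{x\}[y]$ have $y$-degree $<n$, and let $M_0$ be the space of reduced forms in $M$.
Since $f_1\Omega\subset M$,
\begin{equation}\label{eq:M0}
M=M_0\oplus f_1\Omega .
\end{equation}
For reduced $\omega$ write
\[
\Theta^*\omega=B\,\frac{dt}t+A\,dz,\qquad B=\sum_jB_j(z)t^j,\qquad A=\sum_jA_j(z)t^j .
\]
Explicitly,
\begin{equation}\label{eq:AB}
A=t^{\beta_g}\,q\circ\Theta,\qquad
B=nt^n\,p\circ\Theta+tY'\,q\circ\Theta+\beta_g\,zA ,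
\end{equation}
and both lie in $\mathbb C\{t\}[z]$. The map $h\mapsto h\circ\Theta$ is injective on
$\mathbb C\{x\}[y]$, so $\Theta^*\omega\ne0$ if $\omega\ne0$. The \emph{level} of a reduced
$\omega\ne0$ is $\nu(\omega)=\min\{j:(B_j,A_j)\neq(0,0)\}$. Since
$\phi_i=\Theta(t,z_i(t))$,
\begin{equation}\label{eq:G}
G_i(\omega)=B(t,z_i(t))+t\,z_i'(t)\,A(t,z_i(t)),\qquad t^{\beta_g}q|_i=A(t,z_i(t)) .
\end{equation}
So $G_i$ sees the $\frac{dt}t$-part at the level of $\omega$, but the $dz$-part only from the next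
power of $t$ on, through $tz_i'$.

\begin{example}\label{ex:cusp}
Let $C_1$ be $y^2=x^3$ and $S=\langle2,3\rangle$. Then $n=N=2$, $\beta_g=3$, $Y=0$, $z_1=a_1=1$,
$c=2$, $I_0=6$. Let $I=6$ and $z_2=a+s_1t+s_2t^2+\cdots$ with $a\ne0$, $a^2\neq1$.

\emph{The forms.} Let $p=p_0(x)+p_1(x)y$ and $q=q_0(x)+q_1(x)y$. The even and odd parts of
$2t^2p|_1+3t^3q|_1=0$ say $2p_0=-3x^2q_1$ and $3q_0=-2xp_1$. So
$M_0=\mathbb C\{x\}\omega_1\oplus\mathbb C\{x\}\omega_2$ with
\[
\omega_1=3y\,dx-2x\,dy,\qquad \omega_2=2y\,dy-3x^2dx=df_1 .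
\]
In the chart $x=t^2$, $y=t^3z$ they become
\[
\Theta^*\omega_1=-2t^5dz,\qquad
\Theta^*\omega_2=d\bigl(t^6(z^2-1)\bigr)=t^6\Bigl(6(z^2-1)\frac{dt}t+2z\,dz\Bigr).
\]
At the odd level $5$ there is no $\frac{dt}t$-part. At the even level $6$ there is one, and it
vanishes at $z=\pm a_1$.

\emph{The first set.} $V_1$ is spanned over $\mathbb C\{t^2\}$ by $-2t^5$ and $2t^6$, so
$\Lambda_1=[5,\infty)$, $\lambda_1=5$, and Lemma~\ref{lem:reduction}(iii) reads $\tau=8+\lambda_2$.

\emph{The second set.} From \eqref{eq:G},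
\[
G_2(\omega_1)=-2\bigl(s_1t^6+2s_2t^7+\cdots\bigr),\qquad
G_2(\omega_2)=6(a^2-1)t^6+14as_1t^7+\cdots .
\]
Since $6f_1dx=2y\omega_1+2x\omega_2$ and $6f_1dy=3x^2\omega_1+3y\omega_2$, the forms
$\omega_1,\omega_2$ generate the $\mathcal O$-module $M$, and $V_2$ is the $\mathcal O_2$-module generated by
these two series. All orders in $V_2$ are $\ge6$. The level $5$ of $\omega_1$ has been lost, so
$\lambda_2\geq6$ and $\tau\ge14$. The order $6$ occurs, because $a^2\ne1$. Elements of $\mathcal O_2$
without constant term have order $\ge2$, so modulo $t^8$ the space $V_2$ is spanned by the two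
series. Hence $7\in\Lambda_2$ if and only if the combination that cancels $t^6$,
\[
3(a^2-1)G_2(\omega_1)+s_1G_2(\omega_2)=2\bigl(7as_1^2-6(a^2-1)s_2\bigr)t^7+\cdots,
\]
has a nonzero coefficient at $t^7$. All orders $\ge8$ occur: multiply an element of order $6$ by
elements of $\mathcal O_2$ of orders $2,3,4,\dots$ in $S$. So $\lambda_2=6$ and $\tau=14$ if
$7as_1^2\ne6(a^2-1)s_2$, and otherwise $\lambda_2=7$ and $\tau=15$.
\end{example}

The general proof has the same three ingredients: the shape of the leading parts at levels divisible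
or not divisible by $N$; the loss of the level $I_0-1$, which gives the lower bound; and the
elimination of a doubly occupied order by means of $s_2$, which shows that the bound is attained.

\section{The key lemma}\label{sec:key}

For a reduced form $\omega$ of level $d$, how large can the degrees of $B_d$ and $A_d$ be, and how are their top
coefficients related? If $g=1$, formula \eqref{eq:AB} answers
at once. Here $N=n$, and $p\circ\Theta$, $q\circ\Theta$ have $z$-degree $\le n-1$. So
$\deg A_d\le n-1$, $\deg B_d\le n$, and the coefficient $b$ of $z^n$ in $B_d$ comes only from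
$\beta_1zA$; hence $b=\beta_1\alpha$, where $\alpha$ is the coefficient of $z^{n-1}$ in $A_d$. In
particular the two coefficients vanish together, and $b/\alpha>0$ if they do not. In
Example~\ref{ex:cusp}, $(b,\alpha)=(6,2)$ for $\omega_2$.

For $g\ge2$ we have $N<n$, and it is no longer formal even that $\deg B_d\le N$. The following
notion is what survives of the relation $b=\beta_1\alpha$. Call a pair
$(b,\alpha)\in\mathbb C^2\setminus\{(0,0)\}$ \emph{bad} if $\alpha=0$ or $b/\alpha$ is a real number $\leq0$. For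
$I=I_0$ we shall only need to exclude $\alpha=0$ and $b=0$; for $I=I_0+r$ with $r\geq1$ we need to
exclude $\alpha=0$ and $b/\alpha=-r/N$. The set of bad pairs contains all of these. It is stable under
multiplication of a pair by a nonzero complex number and under the operations
$(b,\alpha)\mapsto(b-\theta\alpha,\alpha)$ with $\theta>0$ and
$(b,\alpha)\mapsto(b,\theta\alpha)$ with $\theta>0$, which occur in the induction.

\begin{lemma}\label{lem:key}
Let $\omega\ne0$ be reduced and $d=\nu(\omega)$.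
\begin{enumerate}
\item[(a)] Every monomial $z^j$ occurring in $B_d$ or in $zA_d$ satisfies
$j\beta_g\equiv d\pmod N$.
\item[(b)] $\deg B_d\le N$ and $\deg A_d\le N-1$.
\item[(c)] Let $b$ be the coefficient of $z^N$ in $B_d$ and $\alpha$ that of $z^{N-1}$ in $A_d$. If
$(b,\alpha)\ne(0,0)$, then $(b,\alpha)$ is not bad.
\end{enumerate}
\end{lemma}

Reducedness cannot be dropped: for $g=1$, $Y=0$ and $\omega=y^ndx$ one has $A=0$ and $B=nt^{n+n\beta_1}z^n$,
which gives the bad pair $(n,0)$.

\begin{proof}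
The plan is to look at $\omega$ near the curve $y=Y$ at each of the scales $y-Y\sim t^{\beta_\ell}$,
$\ell=1,\dots,g$. At scale $\ell$ the leading part is a pair of polynomials in a coordinate
$z$ that are, up to a power of $z$, polynomials in $z^{n_\ell}$. The next scale zooms in at a point
$z=\gamma\ne0$. A polynomial in $z^{n_\ell}$ that vanishes to high order at $\gamma$ does so at
all $n_\ell$ points $\varepsilon\gamma$, $\varepsilon\in\mu_{n_\ell}$, and this costs degree. The total degree
available is $n=n_1\cdots n_g$, which leaves at most $n_g=N$ for the last scale.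

\medskip\noindent\textbf{The Newton polygon.} Substitute $x=t^n$, $y=Y(t)+v$. Then
\[
\omega=\hat b\,\frac{dt}t+\hat\alpha\,\frac{dv}v,\qquad \hat b=nt^np+tY'q,\quad
\hat\alpha=vq,\qquad \hat b,\hat\alpha\in\mathbb C\{t\}[v],
\]
with $\deg_v\hat b\le n-1$, $\deg_v\hat\alpha\le n$ and $v\mid\hat\alpha$. For $P=(i,j)$ let
$b_P,\alpha_P$ be the coefficients of $t^iv^j$ in $\hat b,\hat\alpha$, and let
$\Delta=\{P:(b_P,\alpha_P)\ne(0,0)\}$, a nonempty set. For $1\le\ell\le g$ let
\[
D_\ell=\min_{(i,j)\in\Delta}(i+\beta_\ell j),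
\]
and let $F_\ell$ be the finite set of points of $\Delta$ at which it is attained. Let $T_\ell\in F_\ell$ be the
point with the largest second coordinate, called $r_\ell^-$, and $U_\ell\in F_\ell$ the point
with the smallest one, called $r_\ell^+$. (See Figure~\ref{fig:newton}.)

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(6.4,0) node[right] {$i$ (power of $t$)};
\draw[->] (0,0)--(0,4.5) node[above] {$j$ (power of $v$)};
\draw[thick] (0.4,4)--(1.4,2.6);
\draw[dashed] (1.4,2.6)--(2.4,1.8);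
\draw[thick] (2.4,1.8)--(4.4,0.8);
\fill (0.4,4) circle (2pt) node[right] {$T_\ell$};
\fill (1.4,2.6) circle (2pt) node[right] {$\,U_\ell$};
\fill (2.4,1.8) circle (2pt) node[above right] {$T_{\ell+1}$};
\fill (4.4,0.8) circle (2pt) node[above right] {$U_{\ell+1}$};
\node at (0.55,3.1) {$F_\ell$};
\node at (3.1,1.0) {$F_{\ell+1}$};
\draw[dotted] (0,2.6)--(1.4,2.6);
\node[left] at (0,2.6) {$r_\ell^+$};
\draw[dotted] (0,1.8)--(2.4,1.8);
\node[left] at (0,1.8) {$r_{\ell+1}^-$};
\end{tikzpicture}
\caption{Schematic lower left boundary of the support $\Delta$ of a form in the coordinates $t,v$. On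
$F_\ell$ the function $i+\beta_\ell j$ is minimal; $T_\ell$ and $U_\ell$ are the upper and lower
ends of $F_\ell$, which may coincide. As $\beta_\ell<\beta_{\ell+1}$, the set $F_{\ell+1}$ lies on a
flatter line and not above $U_\ell$, so $r_\ell^+\ge r_{\ell+1}^-$.}
\label{fig:newton}
\end{figure}

For $\ell<g$ we have
\begin{equation}\label{eq:mono}
r_\ell^+\ge r_{\ell+1}^-,\quad\text{with equality only if }U_\ell=T_{\ell+1}.
\end{equation}
Indeed, let $U_\ell=(i,j)$ and $T_{\ell+1}=(i',j')$. Then $i+\beta_\ell j\le i'+\beta_\ell j'$ and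
$i'+\beta_{\ell+1}j'\le i+\beta_{\ell+1}j$. Adding gives
$(\beta_{\ell+1}-\beta_\ell)(j-j')\ge0$, so $j\ge j'$; and $j=j'$ gives $i=i'$.

\medskip\noindent\textbf{Leading parts at scale $\ell$.} Put $v=t^{\beta_\ell}\zeta$, so
$\frac{dv}v=\beta_\ell\frac{dt}t+\frac{d\zeta}\zeta$. The term of lowest order in $t$ of $\omega$ is
$t^{D_\ell}(\tilde B\frac{dt}t+\tilde A\,d\zeta)$ with
\[
\tilde B=\sum_{P=(i,j)\in F_\ell}b_P^\ell\,\zeta^j,\qquad
\zeta\tilde A=\sum_{P=(i,j)\in F_\ell}\alpha_P\,\zeta^j,\qquad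
b_P^\ell:=b_P+\beta_\ell\alpha_P ,
\]
and $(b_P^\ell,\alpha_P)\ne(0,0)$ for $P\in F_\ell$. Since $v\mid\hat\alpha$, we have $\alpha_P=0$ if
$j=0$, so $\tilde A$ is a polynomial. Let
$\gamma_\ell=\eta_{\beta_\ell}\ne0$ be the coefficient of $t^{\beta_\ell}$ in $Y$ for $\ell<g$, and put $\gamma_g=0$.
Set $B^{(\ell)}(z)=\tilde B(z-\gamma_\ell)$ and $A^{(\ell)}(z)=\tilde A(z-\gamma_\ell)$. These
describe $\omega$ in the coordinates
\[
\Theta_\ell(t,z)=\Bigl(t^n,\ \sum_{j<\beta_\ell}\eta_jt^j+t^{\beta_\ell}z\Bigr).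
\]
Indeed, $Y+v=\sum_{j<\beta_\ell}\eta_jt^j+t^{\beta_\ell}z$ means $\zeta=z-\gamma_\ell-\xi_\ell(t)$
with $\xi_\ell\in t\,\mathbb C[t]$, and $d\zeta=dz-t\xi_\ell'\frac{dt}t$. So the lowest order term
of $\Theta_\ell^*\omega$ is $t^{D_\ell}(B^{(\ell)}\frac{dt}t+A^{(\ell)}dz)$. For $\ell=g$ we have
$\Theta_g=\Theta$, hence $D_g=d$, $B^{(g)}=B_d$, $A^{(g)}=A_d$.

\medskip\noindent\textbf{Symmetry.} The number $n$ and all $j<\beta_\ell$ with $\eta_j\ne0$ are
divisible by $e_{\ell-1}$. So $\Theta_\ell$ is invariant under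
$(t,z)\mapsto(\varepsilon t,\varepsilon^{-\beta_\ell}z)$ for $\varepsilon\in\mu_{e_{\ell-1}}$, and
so is $\Theta_\ell^*\omega$. Comparing lowest order terms, every monomial $z^j$ of $B^{(\ell)}$ or
$zA^{(\ell)}$ satisfies $\varepsilon^{D_\ell-j\beta_\ell}=1$ for all these $\varepsilon$, that is,
$j\beta_\ell\equiv D_\ell\pmod{e_{\ell-1}}$. For $\ell=g$ this is (a). Since
$\gcd(\beta_\ell,e_{\ell-1})=e_\ell$, all these $j$ are congruent modulo $m:=n_\ell$. Hence
\[
B^{(\ell)}=z^kP(z^m),\qquad zA^{(\ell)}=z^kR(z^m),\qquad 0\le k<m,\qquad R(0)=0\text{ if }k=0 ,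
\]
with polynomials $P(w)$, $R(w)$ that are not both zero. We record two facts.
\begin{itemize}
\item \emph{Top coefficients.} Translation preserves degrees and leading coefficients of $\tilde B$
and $\tilde A$. So $r_\ell^-=\max(\deg B^{(\ell)},\deg zA^{(\ell)})$, and the coefficients of
$z^{r_\ell^-}$ in $B^{(\ell)}$ and $zA^{(\ell)}$ are $b^\ell_{T_\ell}$ and $\alpha_{T_\ell}$.
\item \emph{Behavior at $\gamma$.} Let $\ell<g$, $\gamma=\gamma_\ell$, and suppose
$r^+=r^+_\ell\ge1$. At $z=\gamma$ the polynomial $B^{(\ell)}$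
vanishes to order $\ge r^+$ and $A^{(\ell)}$ to order $\ge r^+-1$, and the coefficients of
$(z-\gamma)^{r^+}$ and $(z-\gamma)^{r^+-1}$, respectively, are $b^\ell_{U_\ell}$ and
$\alpha_{U_\ell}$. As $\gamma\ne0$, near $z=\gamma$ the function $z$ is invertible and
$z^m-\gamma^m$ vanishes to order exactly $1$. So $P$ and $R$
vanish at $w=\gamma^m$ to orders $\ge r^+$ and $\ge r^+-1$.
\end{itemize}

\medskip\noindent\textbf{Step I: the degree bounds.} For $\ell<g$ we claim
\[
r_\ell^-\ge1+m(r_\ell^+-1),\qquad m=n_\ell .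
\]
For $r_\ell^+=0$ this is trivial; let $r_\ell^+\ge1$. If $P\ne0$, then $\deg B^{(\ell)}\ge mr_\ell^+$. If $P=0$, then
$R\ne0$. In case $k\ge1$ we get $\deg zA^{(\ell)}\ge1+m(r_\ell^+-1)$. In case $k=0$ the polynomial
$R$ also vanishes at $0\ne\gamma^m$, so $\deg R\ge r_\ell^+$ and $\deg zA^{(\ell)}\ge mr_\ell^+$. The claim
follows, since $mr_\ell^+\geq 1+m(r_\ell^+-1)$.

Suppose $r_\ell^+\ge e_\ell+1$ for some $\ell<g$. Then $r_\ell^-\ge1+n_\ell e_\ell=e_{\ell-1}+1$, and if
$\ell\ge2$, \eqref{eq:mono} gives $r_{\ell-1}^+\ge e_{\ell-1}+1$. Descending, we reach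
$r_1^-\ge n+1$, which is impossible because $\deg_v\hat b,\deg_v\hat\alpha\le n$. Hence
$r_\ell^+\le e_\ell$ for $\ell<g$. Together with $r_1^-\le n=e_0$ and \eqref{eq:mono},
\begin{equation}\label{eq:star}
r_\ell^-\le e_{\ell-1}\quad(1\le\ell\le g),\qquad r_\ell^+\le e_\ell\quad(1\le\ell<g).
\end{equation}
For $\ell=g$ the first inequality is (b).

\medskip\noindent\textbf{Step II: the top coefficients.} Let $(X_\ell)$ be the statement
``$r_\ell^-=e_{\ell-1}$ and $(b^\ell_{T_\ell},\alpha_{T_\ell})$ is bad''. We show that $(X_1)$ is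
false and that $(X_{\ell+1})$ implies $(X_\ell)$ for $1\le\ell<g$.

\emph{$(X_1)$ is false.} If $r_1^-=n$, then $b_{T_1}=0$ because $\deg_v\hat b\le n-1$. So
$\alpha_{T_1}\ne0$ and $b^1_{T_1}/\alpha_{T_1}=\beta_1>0$.

\emph{$(X_{\ell+1})$ implies $(X_\ell)$.} Assume $(X_{\ell+1})$ and put $s=e_\ell=r_{\ell+1}^-$. By \eqref{eq:mono} and
\eqref{eq:star}, $r_\ell^+=s$ and $U:=U_\ell=T_{\ell+1}$. By definition
\[
b_U^\ell=b_U^{\ell+1}-(\beta_{\ell+1}-\beta_\ell)\alpha_U .
\]
Since $(b_U^{\ell+1},\alpha_U)$ is bad, either $\alpha_U=0$ and $b_U^\ell=b_U^{\ell+1}\ne0$, or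
$b_U^\ell/\alpha_U<0$. In both cases $(b_U^\ell,\alpha_U)$ is bad and $b_U^\ell\ne0$. So
$B^{(\ell)}\neq0$, that is, $P\ne0$. With $m=n_\ell$ and $\gamma=\gamma_\ell$,
\[
k+ms\le\deg B^{(\ell)}\le r_\ell^-\le e_{\ell-1}=ms .
\]
Hence $k=0$, $r_\ell^-=e_{\ell-1}$, and $P=\sigma(w-\gamma^m)^s$ with $\sigma\ne0$. Moreover
$\deg R\le s$, $R(0)=0$, and $R$ vanishes to order $\ge s-1$ at $\gamma^m$. So
$R=\rho\,w(w-\gamma^m)^{s-1}$ with $\rho\in\mathbb C$, and
$(b^\ell_{T_\ell},\alpha_{T_\ell})=(\sigma,\rho)$. Now expand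
\[
B^{(\ell)}=\sigma(z^m-\gamma^m)^s,\qquad A^{(\ell)}=\rho\,z^{m-1}(z^m-\gamma^m)^{s-1}
\]
at $\gamma$, using $z^m-\gamma^m=m\gamma^{m-1}(z-\gamma)+\cdots$. Comparing the coefficients of
$(z-\gamma)^s$ and $(z-\gamma)^{s-1}$, respectively, gives
\[
(b_U^\ell,\alpha_U)=(m\gamma^{m-1})^s\Bigl(\sigma,\frac\rho m\Bigr).
\]
This pair is bad, hence so is $(\sigma,\rho)$. This is $(X_\ell)$.

\medskip
Therefore $(X_g)$ is false. In (c), if $(b,\alpha)\ne(0,0)$, then $r_g^-=N=e_{g-1}$ by (b), and
$(b,\alpha)=(b^g_{T_g},\alpha_{T_g})$. As $(X_g)$ is false, this pair is not bad.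
\end{proof}

\section{Leading parts of the forms that vanish on $C_1$}\label{sec:leading}

Now we impose $G_1(\omega)=0$. Let $M_0^{\ge d}=\{\omega\in M_0:\nu(\omega)\ge d\}\cup\{0\}$, where
$\nu$ is defined for $\omega\ne0$; this is a subspace of $M_0$.

\begin{lemma}\label{lem:leading}
Let $0\ne\omega\in M_0$ and $d=\nu(\omega)$.
\begin{enumerate}
\item[(E)] If $N\nmid d$, then $B_d=0$ and $A_d=\alpha z^{k-1}$ with $\alpha\ne0$, where
$1\le k<N$ and $k\beta_g\equiv d\pmod N$.
\item[(H)] If $N\mid d$, then $B_d=b(z^N-a_1^N)$ and $A_d=\alpha z^{N-1}$ with $b\ne0$, $\alpha\ne0$, and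
$b/\alpha$ is not a real number $\le0$.
\end{enumerate}
Moreover $\Lambda_1=\nu(M_0\setminus\{0\})$, and $\dim M_0^{\ge d}/M_0^{\ge d+1}$ is $1$ if
$d\in\Lambda_1$ and $0$ otherwise.
\end{lemma}

\begin{proof}
By \eqref{eq:G} the coefficient of $t^d$ in $G_1(\omega)=0$ is $B_d(a_1)$, so $B_d(a_1)=0$. Let
$0\le k<N$ be the residue with $k\beta_g\equiv d\pmod N$. It is unique, and it is $0$ exactly when
$N\mid d$, because $\gcd(\beta_g,N)=1$. By Lemma~\ref{lem:key}(a),(b), the exponents $j$ occurring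
in $B_d$ and $zA_d$ satisfy $j\equiv k\pmod N$ and $0\le j\le N$.

If $k\ge1$, only $j=k$ is possible: $B_d=b'z^k$ and $A_d=\alpha z^{k-1}$. Since $a_1\ne0$ and
$B_d(a_1)=0$, we get $b'=0$, hence $\alpha\ne0$. If $k=0$, then $j\in\{0,N\}$, and $zA_d$ has no
constant term. So $A_d=\alpha z^{N-1}$ and $B_d=bz^N+b_0$, where $b_0=-ba_1^N$ because $B_d(a_1)=0$. As
$(B_d,A_d)\ne(0,0)$, also $(b,\alpha)\ne(0,0)$, and Lemma~\ref{lem:key}(c) gives the rest.

In both cases $A_d(a_1)\ne0$, so $t^{\beta_g}q|_1=A(t,z_1(t))$ has order $d$. Forms in $f_1\Omega$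
contribute $0$ to $V_1$, so $\Lambda_1=\nu(M_0\setminus\{0\})$ by \eqref{eq:M0}. Finally, the coefficient
$\alpha$ of $A_d$ is a linear function on $M_0^{\ge d}$ whose kernel is $M_0^{\ge d+1}$.
\end{proof}

\begin{example}
The form $df_1$ is reduced and lies in $M_0$. In
$f_1\circ\Theta=\prod_{\varepsilon\in\mu_n}\bigl(Y(t)+t^{\beta_g}z-y_1(\varepsilon t)\bigr)$ the
factors with $\varepsilon\notin\mu_N$ have constant leading coefficients, and those with
$\varepsilon\in\mu_N$ begin with $t^{\beta_g}(z-\varepsilon^{\beta_g}a_1)$. So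
$f_1\circ\Theta=\kappa\,t^{I_0}(z^N-a_1^N)+\cdots$ with $\kappa\ne0$. Thus $df_1$ has level $I_0$ and
$(b,\alpha)=\kappa(I_0,N)$, with $b/\alpha=\overline\beta_g$.
\end{example}

Put $H=\Lambda_1\cap N\mathbb Z$. As $N\ge2$, the set $H$ contains no two consecutive integers. As
$N\mid I_0$ and $N\ge2$, Lemma~\ref{lem:reduction}(i) gives $I_0-1\in\Lambda_1\setminus H$. With
\[
h_0:=\#\bigl(\Lambda_1\cap[0,I_0-2]\bigr)=\dim M_0/M_0^{\ge I_0-1}
\]
the same lemma gives
\begin{equation}\label{eq:lambda1}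
\lambda_1=I_0-1-h_0 .
\end{equation}

\section{The lower bound}\label{sec:lower}

Let $I=I_0$. The map $M\to\mathbb C\{t\}/(t^I)$ induced by $G_2$ kills two subspaces.
\begin{itemize}
\item $f_1\Omega$, because $G_2(f_1\omega)=f_1|_2\,G_2(\omega)$ and $\operatorname{ord}f_1|_2=I$.
\item $M_0^{\ge I-1}$. By \eqref{eq:G}, $\operatorname{ord}G_2(\omega)\ge\nu(\omega)$, and the
coefficient of $t^{\nu(\omega)}$ is $B_{\nu(\omega)}(a)$. If $\nu(\omega)=I-1$, this coefficient is
$0$ by Lemma~\ref{lem:leading}(E), since $N\nmid I-1$.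
\end{itemize}
So $G_2$ induces a linear map
\[
\overline G:M_0/M_0^{\ge I-1}\to\mathbb C\{t\}/(t^I)
\]
from a space of dimension $h_0$, and by \eqref{eq:M0} its image is the image of $V_2$. Therefore
$\#(\Lambda_2\cap[0,I-1])=h_0-\dim\ker\overline G$ and
\[
\lambda_2=I-h_0+\dim\ker\overline G+\#\bigl([I,\infty)\setminus\Lambda_2\bigr).
\]
With \eqref{eq:lambda1} and Lemma~\ref{lem:reduction}(iii) we obtain
\begin{equation}\label{eq:exact}
\tau(C)=2I+c+\dim\ker\overline G+\#\bigl([I,\infty)\setminus\Lambda_2\bigr).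
\end{equation}
In particular $\tau(C)\ge2I+c$ for every curve in the class.

\section{The bound is attained}\label{sec:attained}

Let $I=I_0$. Fix $C_1$ and $a$ with $a\ne0$, $a^N\ne a_1^N$, and let $z_2=a+s_1t+s_2t^2+\cdots$. By
\eqref{eq:exact} we must show that, for general $(s_1,s_2)$, the set $\Lambda_2$ has at least $h_0$ elements
below $I$ and contains every $j\ge I$.

Since $tz_2'=s_1t+2s_2t^2+\cdots$, formula \eqref{eq:G} gives for a reduced form $\omega$ of level $d$
\begin{equation}\label{eq:expand}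
\begin{aligned}
{}[t^d]\,G_2(\omega)&=B_d(a),\\
{}[t^{d+1}]\,G_2(\omega)&=B_{d+1}(a)+s_1\bigl(B_d'(a)+A_d(a)\bigr),\\
{}[t^{d+2}]\,G_2(\omega)&=s_2\bigl(B_d'(a)+2A_d(a)\bigr)+Q_\omega(s_1),
\end{aligned}
\end{equation}
where $[t^j]$ denotes the coefficient of $t^j$ and
\[
Q_\omega(s_1)=B_{d+2}(a)+s_1\bigl(B_{d+1}'(a)+A_{d+1}(a)\bigr)
+s_1^2\bigl(\tfrac12B_d''(a)+A_d'(a)\bigr)
\]
depends only on $\omega$, $a$ and $s_1$.

For each $d\in\Lambda_1$ fix $\omega_d\in M_0$ with $\nu(\omega_d)=d$, once and for all depending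
only on $C_1$, and write $B^{[d]},A^{[d]}$ for its components. By Lemma~\ref{lem:leading} and the
conditions on $a$: $A_d^{[d]}(a)\ne0$ for all $d\in\Lambda_1$, since $a\ne0$;
$B_d^{[d]}(a)=b(a^N-a_1^N)\neq0$ for $d\in H$; and $B_d^{[d]}=0$ for $d\in\Lambda_1\setminus H$.

If $d\in H$, then $\operatorname{ord}G_2(\omega_d)=d$. Hence $H\subset\Lambda_2$.

If $d\in\Lambda_1\setminus H$, the order $d$ is lost, and for general $s_1$ the series $G_2(\omega_d)$
has order $d+1$. But if $d+1\in H$, the order $d+1$ is already provided by $\omega_{d+1}$. As in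
Example~\ref{ex:cusp}, we then eliminate it and use $t^{d+2}$. So let $\psi(d)$ be the
least integer $>d$ not in $H$. Since $H$ contains no two consecutive integers,
$\psi(d)\in\{d+1,d+2\}$. Put
\[
L_d=[t^{d+1}]G_2(\omega_d)=B_{d+1}^{[d]}(a)+s_1A_d^{[d]}(a).
\]
\begin{itemize}
\item If $\psi(d)=d+1$, let $\Pi_d=L_d$, a nonzero polynomial. If $\Pi_d\ne0$ at $(s_1,s_2)$, then
$\operatorname{ord}G_2(\omega_d)=d+1$.
\item If $\psi(d)=d+2$, then $d+1\in H$. Let
$\omega'=B_{d+1}^{[d+1]}(a)\,\omega_d-L_d\,\omega_{d+1}\in M_0$. By \eqref{eq:expand} the coefficients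
of $t^d$ and $t^{d+1}$ in $G_2(\omega')$ vanish, and that of $t^{d+2}$ is
\[
\Pi_d=2s_2\,B_{d+1}^{[d+1]}(a)\,A_d^{[d]}(a)+(\text{a polynomial in }s_1),
\]
because $[t^{d+2}]G_2(\omega_{d+1})$ involves only $s_1$, by the second line of \eqref{eq:expand}. Again $\Pi_d$
is a nonzero polynomial.
\end{itemize}
In both cases $\Pi_d(s_1,s_2)\ne0$ implies $\psi(d)\in\Lambda_2$. Let $\Pi$ be the product of the $\Pi_d$
over the finitely many $d\in\Lambda_1\setminus H$ with $d<I+c$. It is a nonzero polynomial that depends only on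
$C_1$ and $a$. Assume $\Pi(s_1,s_2)\ne0$.

\emph{Orders below $I$.} If $d<d'$ are in $\Lambda_1\setminus H$, then $\psi(d)\le d'<\psi(d')$, so
$\psi$ is injective. Its values lie outside $H$. If $d\le I-2$, then $\psi(d)\le I-1$, because
$I-1\notin H$. So $\Lambda_2\cap[0,I-1]$ contains the disjoint sets $H\cap[0,I-2]$ and
$\psi\bigl((\Lambda_1\setminus H)\cap[0,I-2]\bigr)$, with $h_0$ elements in total. Hence
$\ker\overline G=0$.

\emph{Orders from $I$ on.} Let $j\ge I$. If $j\ge I+c$, then $j\in\Lambda_2$ by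
Lemma~\ref{lem:reduction}(ii). If $j\in H$, then $j\in\Lambda_2$. Otherwise let $d$ be the largest
integer $<j$ not in $H$. As $I-1\notin H$, we have $d\ge I-1$, hence $d\in\Lambda_1\setminus H$ by
Lemma~\ref{lem:reduction}(i). Also $d<I+c$, and $\psi(d)=j$. So $j\in\Lambda_2$.

By \eqref{eq:exact}, $\tau(C_1\cup C_2)=2I+c$. This proves (B). Taking $z_2=a+s_1t+s_2t^2$ with
$\Pi(s_1,s_2)\ne0$ gives, by Proposition~\ref{prop:normal} and (F3), a curve in the equisingularity
class with $\tau=2I+c$. Together with Section~\ref{sec:lower} this proves (A). \qed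

\section{The Tjurina number is not constant when $I=I_0$}

We prove (C). Let $n\ge3$ and fix $C_1$ and $a$. The idea is to choose $s_1$ and $s_2$ so that two
further coefficients vanish and $\overline G$ acquires a kernel. First we find
$d\in\{I-2,I-3\}\cap(\Lambda_1\setminus H)$. If $n=3$, then $N=3$ divides $I$, and
$d=I-2=I-n+1$ lies in $\Lambda_1$ by Lemma~\ref{lem:reduction}(i) and is not divisible by $3$. If
$n\ge4$, both $I-2$ and $I-3$ lie in $\Lambda_1$ by the same lemma, and one of these consecutive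
integers is not divisible by $N$.

With $\omega_d$ as in Section~\ref{sec:attained}, $B_d^{[d]}=0$ and $A_d^{[d]}(a)\ne0$. So by
\eqref{eq:expand} the coefficients of $t^{d+1}$ and $t^{d+2}$ in $G_2(\omega_d)$ are
\[
B_{d+1}^{[d]}(a)+s_1A_d^{[d]}(a)\qquad\text{and}\qquad 2s_2A_d^{[d]}(a)+Q_{\omega_d}(s_1).
\]
Choose $s_1$ to make the first one vanish and then $s_2$ to make the second one vanish. Then
$\operatorname{ord}G_2(\omega_d)\ge d+3\ge I$. Since $d\le I-2$, the class of $\omega_d$ in
$M_0/M_0^{\ge I-1}$ is nonzero, and it lies in $\ker\overline G$. By \eqref{eq:exact},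
$\tau\ge2I+c+1$. Together with (B) this shows that $\tau$ is not constant if $n\ge3$.

Let $g=1$, which includes the case $n=2$, and write $S=\langle n,m\rangle$. Consider
$f=(y^n-x^m)(y^n-2x^m)$. Its branches have semigroup $S$. Restricting the second factor to
$(t^n,t^m)$ gives $-t^{nm}$, so their intersection multiplicity is $nm=I_0$, and the curve lies in
the class. It is quasi-homogeneous, so $f\in(f_x,f_y)$ by Euler's relation, and $\tau=\mu$. By (F4),
\[
\mu=2(c+I)-2+1=2I+2c-1
\]
on the whole class, and $\tau\le\mu$. So this is the maximum. It exceeds the minimum $2I+c$ because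
$c\ge2$ for a singular branch. This covers $n=2$ and completes the proof of (C). \qed

\section{Higher intersection multiplicity}

We prove (D). Let $r=I-I_0\ge1$. By Proposition~\ref{prop:normal}, $z_2-z_1=w_0t^r+\cdots$ with
$w_0\ne0$, and $a=a_1$. Now the two branches meet the line $t=0$ of the chart at the same point. So
for $0\ne\omega\in M_0$ of level $d$ the coefficient $B_d(a)=B_d(a_1)$ is always $0$, and $G_2$ is
best compared with $G_1$. Subtracting $G_1(\omega)=0$ in \eqref{eq:G},
\[
G_2(\omega)=\bigl[B(t,z_2)-B(t,z_1)\bigr]+t(z_2-z_1)'A(t,z_2)+tz_1'\bigl[A(t,z_2)-A(t,z_1)\bigr].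
\]
The third term has order $\ge d+r+1$. The first two give
\[
G_2(\omega)=w_0\bigl(B_d'(a_1)+rA_d(a_1)\bigr)t^{d+r}+\cdots .
\]
In case (E) of Lemma~\ref{lem:leading} the coefficient is $w_0rA_d(a_1)\ne0$. In case (H) it is
$w_0a_1^{N-1}(Nb+r\alpha)$, which is nonzero because $b/\alpha\ne-r/N$; here Lemma~\ref{lem:key}(c)
is needed beyond the statements $b\ne0$ and $\alpha\ne0$. So
\[
\operatorname{ord}G_2(\omega)=\nu(\omega)+r\qquad\text{for all }0\ne\omega\in M_0 .
\]
By Lemma~\ref{lem:leading} these orders form the set $\Lambda_1+r$, so $\Lambda_1+r\subset\Lambda_2$.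

Conversely, let $\omega=\omega_0+f_1\omega'\in M$ with $\omega_0\in M_0$ and $G_2(\omega)\ne0$. The
order of $G_2(f_1\omega')$ is at least $I$. If $G_2(\omega)$ has order less than $I$, then
$\omega_0\ne0$ and this order is $\nu(\omega_0)+r\in\Lambda_1+r$. If it has order at least $I$, the
order also lies in $\Lambda_1+r$, because $[I-1,\infty)\subset\Lambda_1+r$ by
Lemma~\ref{lem:reduction}(i). Hence $\Lambda_2=\Lambda_1+r$ and $\lambda_2=\lambda_1+r$, and
Lemma~\ref{lem:reduction}(iii) gives
\[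
\tau(C)=I+I_0+c-1+r=2I+c-1 .
\]
This proves (D) and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{AH} Patricio Almir\'on and Marcelo E. Hernandes, \emph{The Tjurina number of a plane curve
with two branches and high intersection multiplicity}, arXiv:2501.12836 (2025).
\bibitem{H} Hefez, \emph{Irreducible plane curve singularities}, 2003.
\bibitem{W} Wall, \emph{Singular points of plane curves}.
\bibitem{Z} Zariski, \emph{Le probl\`eme des modules pour les branches planes}.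
\end{thebibliography}

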